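# Freeness of $U(\mathfrak{so}(n,\mathbb C))$ over its Gelfand–Zeitlin subalgebra

All varieties and Lie algebras are over $\mathbb C$, and $\iota=\sqrt{-1}$.

## 1. The algebra $U(\mathfrak{so}(3))$ computed by hand

Let $\mathfrak{so}(3)$ be the skew-symmetric $3\times3$ matrices, with entries $a=x_{12}$, $b=x_{13}$, $c=x_{23}$ as coordinates. The upper-left $2\times 2$ corner gives a copy of $\mathfrak{so}(2)$. Two invariant functions are in sight: $a$, which is invariant for $\mathfrak{so}(2)$, and $a^2+b^2+c^2$, which is invariant for $\mathfrak{so}(3)$. Put $u=b+\iota c$, $v=b-\iota c$, so that $b^2+c^2=uv$ and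
$$\mathbb C[a,\;a^2+b^2+c^2]=\mathbb C[a,uv]\subset\mathbb C[a,u,v].$$
Every monomial $a^\alpha u^\beta v^\gamma$ is, in exactly one way, a monomial in $a$ and $uv$ times one of $1,u^k,v^k$ ($k\ge1$). So $\mathbb C[\mathfrak{so}(3)]$ is a free module over $\mathbb C[a,uv]$ with basis $\{1,u^k,v^k:k\ge1\}$. The common zero set of the two functions is $a=0$, $uv=0$: two lines, of dimension $1=3-2$.

Now the enveloping algebra. Put $X_{ij}=E_{ij}-E_{ji}$. Multiplying matrices gives
$$[X_{12},X_{13}]=-X_{23},\qquad [X_{12},X_{23}]=X_{13},\qquad [X_{13},X_{23}]=-X_{12}.$$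
Let $h=-\iota X_{12}$ and $e_\pm=X_{13}\pm\iota X_{23}$. Then $[h,e_\pm]=\pm e_\pm$ and $[e_+,e_-]=-2\iota[X_{13},X_{23}]=2\iota X_{12}=-2h$. The center of $U(\mathfrak{so}(2))$ is $\mathbb C[h]$, and the center of $U(\mathfrak{so}(3))$ is $\mathbb C[\Omega]$ with
$$\Omega=X_{12}^2+X_{13}^2+X_{23}^2=-h^2+\tfrac12(e_+e_-+e_-e_+)=-h^2-h+e_-e_+ .$$
Let $\Gamma_3=\mathbb C[h,\Omega]$. Is $U=U(\mathfrak{so}(3))$ free over $\Gamma_3$?

Grade $U$ by the eigenvalues of $\operatorname{ad}h$. By PBW the part of weight $k$ is spanned by the $e_-^p h^q e_+^{s}$ with $s-p=k$. From $e_-h=(h+1)e_-$ we get $e_-^ph^qe_+^p=(h+p)^qe_-^pe_+^p$. Also $e_-^pe_+^p=e_-^{p-1}(\Omega+h^2+h)e_+^{p-1}$, and moving the middle factor to the left replaces $h$ by $h+p-1$. By induction on $p$, the weight-zero part is $\Gamma_3$. For $k\ge1$ the part of weight $k$ is then $\Gamma_3e_+^k$. The part of weight $-k$ is $e_-^k\Gamma_3=\Gamma_3e_-^k$, since $e_-^kh=(h+k)e_-^k$ and $\Omega$ is central. So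
$$U=\Gamma_3\oplus\bigoplus_{k\ge1}\Gamma_3e_+^k\oplus\bigoplus_{k\ge1}\Gamma_3e_-^k .$$
As $U$ has no zero divisors, each summand is free of rank one. Hence $U$ is free over $\Gamma_3$ with basis $\{1,e_+^k,e_-^k\}$, an exact copy of the basis $\{1,u^k,v^k\}$.

For larger $n$ there is a longer chain $\mathfrak{so}(2)\subset\mathfrak{so}(3)\subset\dots\subset\mathfrak{so}(n)$, and each algebra contributes the center of its enveloping algebra. Is $U(\mathfrak{so}(n))$ still free over the algebra that these centers generate? The weight-space trick used one-dimensional bookkeeping that is no longer available. We shall keep the other feature of the example: the common zero set has the dimension that the number of equations predicts.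

## 2. The chain of corners, the algebra $\Gamma_n$, and the statement

Let $n\ge3$. Realize $\mathfrak g_n=\mathfrak{so}(n,\mathbb C)$ as the skew-symmetric $n\times n$ matrices, that is, with respect to the form $(u,v)=u^Tv$. For $2\le i\le n$, the matrices supported in the upper-left $i\times i$ corner form a subalgebra $\mathfrak g_i\cong\mathfrak{so}(i,\mathbb C)$. Write $G_i=SO(i,\mathbb C)$ and $r_i=\lfloor i/2\rfloor=\operatorname{rk}\mathfrak g_i$. For $x\in\mathfrak g_n$ let $x_i\in\mathfrak g_i$ be its upper-left $i\times i$ corner.

**Definition (Gelfand–Zeitlin subalgebra).** $\Gamma_n\subset U(\mathfrak g_n)$ is the subalgebra generated by the centers $Z(U(\mathfrak g_i))$, $i=2,\dots,n$. It is commutative: for $k\le i$ an element of $Z(U(\mathfrak g_i))$ commutes with $U(\mathfrak g_i)\supset U(\mathfrak g_k)$.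

For $n=3$ this is $\mathbb C[h,\Omega]$ above. The same recipe applied to $\mathfrak{gl}(1)\subset\dots\subset\mathfrak{gl}(n)$ defines the Gelfand–Zeitlin subalgebra of $U(\mathfrak{gl}(n,\mathbb C))$; Futorny and Ovsienko showed that $U(\mathfrak{gl}(n,\mathbb C))$ is free over it. The orthogonal question is taken from Mark Colarusso and Sam Evens, "Eigenvalue Coincidences and Multiplicity Free Spherical Pairs", arXiv:1410.3901 (2014).

By Chevalley's theorem $\mathbb C[\mathfrak g_i]^{G_i}$ is a polynomial ring on homogeneous, algebraically independent generators $f_{i,1},\dots,f_{i,r_i}$ of positive degree. For $i=2$ this is $x_{12}$, for $i=3$ it is $x_{12}^2+x_{13}^2+x_{23}^2$, and for $i=4$ one may take the sum of the squares $x_{kl}^2$, $k<l$, together with the Pfaffian. We regard $f_{i,j}$ as the function $x\mapsto f_{i,j}(x_i)$ on $\mathfrak g_n$. There are $r=\sum_{i=2}^n r_i$ of them; they define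
$$\Phi=(f_{i,j}):\mathfrak g_n\to\mathbb C^r,\qquad \mathcal N_n:=\Phi^{-1}(0)=\{x\in\mathfrak g_n:\ x_i\text{ is nilpotent for }2\le i\le n\}.$$
The last equality holds because the common zeros of the positive-degree invariants of $\mathfrak g_i$ form its nilpotent cone. We call $\mathcal N_n$ the *nilfibre*; $\mathcal N_3$ is the pair of lines found above.

**Theorem 1.** For $n\ge3$: $\dim\mathcal N_n=\dim\mathfrak g_n-r$; the $f_{i,j}$ form a regular sequence; $\mathbb C[\mathfrak g_n]$ is free over the polynomial ring $\mathbb C[f_{i,j}]$; and $U(\mathfrak g_n)$ is free as a left and as a right $\Gamma_n$-module.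

So the answer to the question is yes, for every $n\ge3$.

A numerical identity will be used throughout. Put $D=\dim\mathfrak g_n=\sum_{i=2}^n(i-1)$. Since $\lfloor i/2\rfloor+\lfloor(i-1)/2\rfloor=i-1$ and $\sum_{i=2}^n\lfloor (i-1)/2\rfloor=r-r_n$, summing gives $r+(r-r_n)=D$, that is,
$$D-r=\tfrac12(D-r_n).\tag{1}$$
The right side is half the dimension of a regular nilpotent orbit in $\mathfrak g_n$. This coincidence will carry the proof.

## 3. Why the dimension of the nilfibre decides everything

This section reduces Theorem 1 to the inequality $\dim\mathcal N_n\le D-r$. We state the two reductions in a form that can be used again in Section 9.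

**Proposition 2.** Let $A$ be a polynomial ring in $D$ variables, let $f_1,\dots,f_r\in A$ be homogeneous of positive degree, and let $\mathcal N\subset\mathbb C^D$ be their common zero set. If $\dim\mathcal N\le D-r$, then $\dim\mathcal N=D-r$, the $f_k$ form a regular sequence and are algebraically independent, and $A$ is free over $R=\mathbb C[f_1,\dots,f_r]$ with a basis of homogeneous elements.

*Proof.* **Step 1: complete the $f_k$ to $D$ elements vanishing together only at $0$.** The set $\mathcal N$ contains $0$ and is cut out by $r$ equations, so its components have dimension at least $D-r$; hence $\dim\mathcal N=D-r$. It is a cone, and so are its components. A generic linear form does not vanish identically on any component of positive dimension, so cutting by it lowers $\dim$ by one while $\dim>0$. After $D-r$ cuts by linear forms $\ell_1,\dots,\ell_{D-r}$ we have a cone of dimension $0$, which is $\{0\}$. Let $\theta=(\theta_1,\dots,\theta_D)$ be the list $f_1,\dots,f_r,\ell_1,\dots,\ell_{D-r}$, let $d_k=\deg\theta_k$ and $P=\mathbb C[\theta]$.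

**Step 2: $A$ is finite over $P$.** By the Nullstellensatz $A/(\theta)$ is finite-dimensional. Lift a homogeneous basis of it to homogeneous elements $a_1,\dots,a_N\in A$. By induction on the degree, every homogeneous element of $A$ lies in $\sum_tPa_t$: modulo $\sum_k\theta_kA$ it is a combination of the $a_t$, and the coefficients of the $\theta_k$ have smaller degree. So $A$ is integral over $P$, and $P$ has transcendence degree $D$. Hence the $D$ generators $\theta_k$ are algebraically independent; in particular the $f_k$ are.

**Step 3: freeness.** A polynomial ring is Cohen–Macaulay, so the homogeneous system of parameters $\theta$ is a regular sequence; in particular its initial part $f_1,\dots,f_r$ is one. If $\theta_k$ is a nonzerodivisor on a graded module $M$, the Hilbert series satisfy $H_{M/\theta_kM}(t)=(1-t^{d_k})H_M(t)$. Applying this $D$ times,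
$$H_A(t)=H_{A/(\theta)}(t)\prod_{k=1}^D(1-t^{d_k})^{-1}.$$
This is the Hilbert series of the free graded $P$-module on generators of the degrees of $a_1,\dots,a_N$. That module maps onto $A$ by Step 2. All graded pieces are finite-dimensional of equal dimension, so the map is an isomorphism, and $A$ is free over $P$ with basis $a_1,\dots,a_N$. (This is Bruns–Herzog, *Cohen–Macaulay Rings*, Prop. 2.2.11.) Finally $P$ is free over $R$ on the monomials in the $\ell_k$, so the products $\ell^\mu a_t$ form a homogeneous $R$-basis of $A$. $\square$

To pass to $U=U(\mathfrak g)$ we use the PBW filtration $U_0\subset U_1\subset\cdots$, with $\operatorname{gr}U=S(\mathfrak g)$. The *principal symbol* of $u\in U_d\setminus U_{d-1}$ is its image $\sigma(u)\in S^d(\mathfrak g)$, and $\deg u=d$. For instance, in Section 1, $\sigma(\Omega)=-h^2+e_-e_+$ computed in $S(\mathfrak g)$; the linear term has dropped out. Since $S(\mathfrak g)$ is a domain, $\sigma(uu')=\sigma(u)\sigma(u')$.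

**Proposition 3.** Let $\mathfrak g$ be a finite-dimensional Lie algebra and let $z_1,\dots,z_r\in U(\mathfrak g)$ commute pairwise, with algebraically independent principal symbols $f_1,\dots,f_r$ of positive degrees. Suppose $S(\mathfrak g)$ has a homogeneous basis $\{\bar a_s\}$ over $R=\mathbb C[f_1,\dots,f_r]$. Then $\Gamma=\mathbb C[z_1,\dots,z_r]$ is a polynomial ring in the $z_k$. If $a_s\in U(\mathfrak g)$ has principal symbol $\bar a_s$, then $\{a_s\}$ is a basis of $U(\mathfrak g)$ as a left $\Gamma$-module and as a right $\Gamma$-module.

*Proof.* **Step 1: symbols of $\Gamma$.** Let $0\ne p\in\mathbb C[t_1,\dots,t_r]$, give $t_k$ the weight $\deg f_k$, and let $p_d$ be the part of $p$ of top weight $d$. Then $p(z)\in U_d$, and its image in $S^d(\mathfrak g)$ is $p_d(f)\ne0$ by algebraic independence. So $p(z)\neq0$, the $z_k$ are algebraically independent, and every nonzero element of $\Gamma$ has its symbol in $R$. Conversely, a nonzero homogeneous element of $R$ is $p(f)$ with $p$ weighted homogeneous, and it is the symbol of $p(z)\in\Gamma$.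

**Step 2: the $a_s$ span.** Let $u\in U$ have degree $d$, and write $\sigma(u)=\sum_s\rho_s\bar a_s$ with $\rho_s\in R$ homogeneous of degree $d-\deg\bar a_s$, almost all zero. Choose $\gamma_s\in\Gamma$ with symbol $\rho_s$, and $\gamma_s=0$ if $\rho_s=0$. Then $u-\sum\gamma_sa_s$ has degree $<d$ or is zero. Induct on $d$.

**Step 3: the $a_s$ are independent.** Let $\sum\gamma_sa_s=0$ be a finite sum with not all $\gamma_s$ zero, and let $d=\max\{\deg\gamma_s+\deg a_s:\gamma_s\ne0\}$. The image of the relation in $S^d(\mathfrak g)$ is $\sum\sigma(\gamma_s)\bar a_s=0$, summed over the $s$ attaining the maximum. There $0\ne\sigma(\gamma_s)\in R$, which contradicts the independence of the $\bar a_s$ over $R$.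

Since $\operatorname{gr}U$ is commutative, Steps 2 and 3 hold unchanged with $a_s\gamma_s$ in place of $\gamma_sa_s$. $\square$

**The link with $\Gamma_n$.** We check that the $f_{i,j}$ are symbols of generators of $\Gamma_n$. Identify $S(\mathfrak g_n)$ with $\mathbb C[\mathfrak g_n]$ by letting $X\in\mathfrak g_n$ be the function $y\mapsto\operatorname{tr}(Xy)$. For $X\in\mathfrak g_i$ this is $\operatorname{tr}(Xy_i)$, so $S(\mathfrak g_i)^{\mathfrak g_i}$ becomes the ring of functions $y\mapsto f(y_i)$ with $f\in\mathbb C[\mathfrak g_i]^{G_i}$. By PBW, the symbol of an element of $U(\mathfrak g_i)$ is the same in $U(\mathfrak g_i)$ and in $U(\mathfrak g_n)$. The symbol of a central element of $U(\mathfrak g_i)$ is $\mathfrak g_i$-invariant. Symmetrization $S(\mathfrak g_i)\to U(\mathfrak g_i)$ is $\mathfrak g_i$-equivariant and does not change symbols, so every homogeneous element of $S(\mathfrak g_i)^{\mathfrak g_i}$ is the symbol of an element of $U(\mathfrak g_i)^{\mathfrak g_i}=Z(U(\mathfrak g_i))$. Choose $z_{i,j}\in Z(U(\mathfrak g_i))$ with $\sigma(z_{i,j})=f_{i,j}$. For fixed $i$ the $z_{i,j}$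 generate $Z(U(\mathfrak g_i))$: the symbol of a central $z$ of degree $d$ is a weighted homogeneous polynomial $p(f_{i,1},\dots,f_{i,r_i})$, and $z-p(z_{i,1},\dots,z_{i,r_i})$ is central of smaller degree. Hence all the $z_{i,j}$ generate $\Gamma_n$.

By Propositions 2 and 3, Theorem 1 follows from the single inequality
$$\dim\mathcal N_n\le D-r.\tag{2}$$

## 4. $\mathfrak{so}(4)$, and why adding one column at a time is not enough

**The nilfibre of $\mathfrak{so}(4)$.** Let $[v]_\times$ be the skew matrix of $u\mapsto v\times u$ on $\mathbb C^3$, and write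
$$x=\begin{pmatrix}[v]_\times&w\\-w^T&0\end{pmatrix},\qquad v,w\in\mathbb C^3 .$$
Using $w'w^T-ww'^T=[w\times w']_\times$, the bracket of $(v,w)$ and $(v',w')$ is $(v\times v'+w\times w',\ v\times w'+w\times v')$. So $(v,w)\mapsto(v+w,v-w)$ is an isomorphism $\mathfrak{so}(4)\cong\mathfrak{so}(3)\oplus\mathfrak{so}(3)$. Therefore $x$ is nilpotent iff $v\pm w$ are both isotropic, that is, $(v,v)+(w,w)=0$ and $(v,w)=0$. Here $D=6$, $r=1+1+2=4$, and we hope for dimension $2$. As $x_{12}=-v_3$,
$$\mathcal N_4=\{v_3=0,\ (v,v)=0,\ (w,w)=0,\ (v,w)=0\}.$$
If $v=0$, then $w$ runs over the isotropic cone of $\mathbb C^3$, of dimension $2$. If $v\ne0$, then $v=t(1,\pm\iota,0)$. Moreover $w\in v^\perp$ is isotropic and $v^\perp/\mathbb Cv$ is a nondegenerate line, so $w\in\mathbb Cv$: two families of dimension $2$. So $\dim\mathcal N_4=2=D-r$, and Theorem 1 holds for $n=4$.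

**Peeling off the last column.** A natural plan for all $n$ is induction along $x\mapsto x_{n-1}$: if all fibres of $\mathcal N_n\to\mathcal N_{n-1}$ had dimension at most $(n-1)-r_n=r_{n-1}$, then (2) would follow. The fibres can be written down. Let $x$ have corner $y=x_{n-1}$, nilpotent, and last column $w\in\mathbb C^{n-1}$. The block determinant formula gives
$$\det(\lambda-x)=\det(\lambda-y)\bigl(\lambda+w^T(\lambda-y)^{-1}w\bigr)=\lambda^n+\sum_{k\ge0}\lambda^{n-2-k}\,w^Ty^kw .$$
The terms with $k$ odd vanish because then $y^k$ is skew, and $y^k=0$ for $k\ge n-1$. So the fibre over $y$ is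
$$\{w\in\mathbb C^{n-1}:\ w^Ty^{2k}w=0\text{ for all }k\ge0\}.$$
Over $y=0$ only the equation $w^Tw=0$ survives, and the fibre has dimension $n-2$. For $n\ge4$ this exceeds $r_{n-1}=\lfloor(n-1)/2\rfloor$. So the plan breaks at the small nilpotent corners, already at $v=0$ in $\mathfrak{so}(4)$, where the fibre is a surface instead of a curve. In $\mathcal N_4$ this does no harm because $v=0$ is only one point of the curve $\mathcal N_3$. In general, a large fibre must be paid for by the smallness of the orbit of $y$.

**How exact the payment has to be.** Even sharp knowledge of the two top layers together is too weak. Suppose we knew only that $\{x:x_n,x_{n-1}\text{ nilpotent}\}$ has the expected dimension $D-r_n-r_{n-1}=D-(n-1)=\dim\mathfrak g_{n-1}$. Let $O'\subset\mathfrak g_{n-1}$ be a nilpotent orbit and $\delta=(\dim\mathfrak g_{n-1}-r_{n-1})-\dim O'$. By homogeneity the fibres over $O'$ all have the same dimension, so it is at most $\dim\mathfrak g_{n-1}-\dim O'=r_{n-1}+\delta$. Suppose also that $\dim(\mathcal N_{n-1}\cap O')\le\frac12\dim O'$. By (1) for $n-1$, this is $(\dim\mathfrak g_{n-1}-(r-r_n))-\frac12\delta$.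 Adding the two bounds, the part of $\mathcal N_n$ over $O'$ has dimension at most $(D-r)+\frac12\delta$: too large by $\frac12\delta$. (It is a quotable fact that $\mathbb C[\mathfrak g_n]$ is free over $\mathbb C[\mathfrak g_n]^{K}$, $K=SO(n-1,\mathbb C)$, but it concerns $K$-invariants only, and already $x_{12}$ is not $K$-invariant for $n\ge4$. It is not used below.)

What would suffice is a bound in which both orbits enter with the factor $\frac12$: for nilpotent orbits $O\subset\mathfrak g_n$, $O'\subset\mathfrak g_{n-1}$ and $y\in O'$,
$$\dim\{x\in O:x_{n-1}=y\}\le\tfrac12(\dim O-\dim O').$$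
Such bounds telescope along the chain. Test it on $\mathfrak{so}(4)$, where $x=(v,w)$ corresponds to $(v+w,v-w)$. Over $v=0$, the $w\ne0$ give points $(w,-w)$ of the orbit of dimension $4$, and the fibre dimension is $2=\frac12(4-0)$. Over a fixed isotropic $v\neq0$, take $w=sv$. For $s\ne\pm1$ we are in the orbit of dimension $4$, with fibre dimension $1=\frac12(4-2)$. For $s=\pm1$ we are in orbits of dimension $2$, with fibre dimension $0=\frac12(2-2)$. The bound is attained in each case.

To prove the bound we view $\{(x,y):y=x_{n-1}\}$ as the orthogonal complement of the diagonal $\mathfrak g_{n-1}$ in $\mathfrak g_n\times\mathfrak g_{n-1}$, and show that the diagonal $G_{n-1}$ has finitely many orbits on pairs of flags. Section 5 does the finiteness, Section 6 turns it into the dimension bound.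

## 5. Finitely many orbits of $SO(E_0)$ on pairs of flags

For a nondegenerate quadratic space $E$ let $\mathcal F(E)$ be the variety of Borel subgroups of $SO(E)$. It is a point if $\dim E\le2$, since $SO(E)$ is then trivial or a torus. For $\dim E=3$ it is the conic of isotropic lines.

We use one piece of bookkeeping repeatedly:

(P) If $H$ acts on $X$ and $Y$, the map $X\to Y$ is $H$-equivariant, and $Y$ is a single orbit $H\cdot y$, then $H$-orbits on $X$ correspond to $\operatorname{Stab}_H(y)$-orbits on the fibre over $y$.

**Lemma 4.** Let $\dim E=n\ge1$, let $e\in E$ be non-isotropic, and put $E_0=e^\perp$. Then $SO(E_0)$ has finitely many orbits on $\mathcal F(E)\times\mathcal F(E_0)$. Equivalently, a Borel subgroup of $SO(E_0)$ has finitely many orbits on $\mathcal F(E)$.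

*Proof.* The two forms are equivalent by (P) applied to the projection to $\mathcal F(E_0)$: Borel subgroups are conjugate, and $B'$ is its own normalizer, hence the stabilizer of the point $B'$. We use induction on $n$. For $n\le2$ both $\mathcal F(E)$ and $\mathcal F(E_0)$ are points. Let $n\ge3$.

**Step 1: fibre $\mathcal F(E)$ over isotropic lines.** This turns a flag in $E$ into a line and a flag in a space of dimension $n-2$. The representation of $SO(E)$ on $E$ is irreducible, so a Borel subgroup $B$ stabilizes exactly one line $\ell_B\subset E$, the highest weight line. It is isotropic, since its weight is nonzero. For an isotropic line $\ell$ with stabilizer $P_\ell$, we have $\ell_B=\ell$ iff $B\subset P_\ell$. Now $P_\ell$ is parabolic with $P_\ell/R_u(P_\ell)=GL(\ell)\times SO(\ell^\perp/\ell)$, and every Borel subgroup of $P_\ell$ contains $R_u(P_\ell)$. So the fibre of $B\mapsto\ell_B$ over $\ell$ is $\mathcal F(\ell^\perp/\ell)$, and this identification is $P_\ell$-equivariant. We split the pairs $(B,B')\in\mathcal F(E)\times\mathcal F(E_0)$ into those with $\ell_B\not\subset E_0$ and those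 with $\ell_B\subset E_0$.

**Step 2: pairs with $\ell_B\not\subset E_0$, reduced to the case $n-1$.** Such a line has a unique generator $u+e$ with $u\in E_0$, and $(u,u)=-(e,e)\ne0$. By Witt's theorem $O(E_0)$ acts transitively on these $u$. Since $\dim E_0\ge2$, the stabilizer of $u$ in $O(E_0)$ contains a reflection, so $SO(E_0)$ is transitive as well. An element of $SO(E_0)$ fixes $e$, so it stabilizes the line $\ell$ spanned by $u+e$ iff it fixes $u$. The stabilizer is therefore $SO(E_1)$ with $E_1=u^\perp\cap E_0$, $\dim E_1=n-2$. The map $E_1\to\ell^\perp/\ell$ is defined because $E_1\perp u+e$. It is injective because $E_1\cap\ell=0$, it preserves the form, and the dimensions agree; so it is an $SO(E_1)$-equivariant isometry. By (P), the orbits in question correspond to the $SO(E_1)$-orbits on $\mathcal F(E_1)\times\mathcal F(E_0)$, where $E_1$ is the complement of the non-isotropic $u$ in $E_0$. These are finitely many by the case $n-1$.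

**Step 3: pairs with $\ell_B\subset E_0$, reduced to the case $n-2$.** The group $SO(E_0)$ has finitely many orbits on isotropic lines of $E_0$: one if $n-1\ge3$, two if $n-1=2$. Fix such a line $\ell$ and let $Q$ be its stabilizer in $SO(E_0)$, a parabolic subgroup. By (P) we must show that $Q$ has finitely many orbits on $\mathcal F(\ell^\perp/\ell)\times\mathcal F(E_0)$. By the Bruhat decomposition $Q$ has finitely many orbits on $\mathcal F(E_0)$, and the stabilizer of $B'$ in $Q$ is $Q\cap B'$. By (P) again, it is enough that for each $B'$ the group $Q\cap B'$ has finitely many orbits on $\mathcal F(\ell^\perp/\ell)$.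

Since $\ell\subset E_0$, we have $e\in\ell^\perp$ and
$$\ell^\perp/\ell=E_2\oplus\mathbb C\bar e,\qquad E_2=(\ell^\perp\cap E_0)/\ell=\bar e^{\perp},\qquad\dim E_2=n-3 .$$
The group $Q$ fixes $\bar e$ and acts on $\ell^\perp/\ell$ through the factor $SO(E_2)$ of $Q/R_u(Q)=GL(\ell)\times SO(E_2)$. We claim that the image of $Q\cap B'$ in $SO(E_2)$ contains a Borel subgroup. A Borel subgroup inside $Q$ and $B'$ have a common maximal torus $T$. Let $L\supset T$ be the Levi subgroup of $Q$ containing $T$. The roots of $L$ that are roots of $B'$ form a positive system of the root system of $L$, because a linear functional that separates the positive from the negative roots for $B'$ does so on the roots of $L$. Hence $T$ and these root subgroups generate a Borel subgroup of $L$, and it lies in $L\cap B'\subset Q\cap B'$. Under $L\cong Q/R_u(Q)\to SO(E_2)$ it maps onto a Borel subgroup of $SO(E_2)$. By the case $n-2$ for the space $\ell^\perp/\ell$ and the vector $\bar e$, this Borel subgroup already has finitely many orbits on $\mathcal F(\ell^\perp/\ell)$. So $Q\cap B'$ has finitely many. $\square$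

Two checks. For $n=3$, $SO(2)$ acts on the conic $\mathcal F(\mathbb C^3)$ with three orbits: the two isotropic lines of $E_0$ (Step 3) and all the others (Step 2). For $n=4$, by Section 4 the corner $\mathfrak{so}(3)$ sits diagonally in $\mathfrak{so}(3)\oplus\mathfrak{so}(3)$, so we are counting orbits of $PGL_2$ on triples of points of $\mathbb P^1$. There are five: all distinct, exactly two equal (three ways), all equal. The proof gives the same count. Step 2 gives the three orbits of $SO(2)$ on the conic, and Step 3 gives the two orbits of a Borel subgroup of $SO(3)$ on the conic.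

## 6. From finitely many orbits to half the orbit dimension

Let $G$ be connected reductive and $\mathcal B$ its flag variety, the variety of Borel subalgebras. Write $\mathfrak n_{\mathfrak b}$ for the nilradical of $\mathfrak b$. For a nilpotent $x$ let $\mathcal B_x=\{\mathfrak b\in\mathcal B:x\in\mathfrak b\}$ be its *Springer fibre*. We quote the dimension formula for it (Steinberg 1976; Spaltenstein 1977; Chriss–Ginzburg, *Representation Theory and Complex Geometry*, Cor. 3.3.24):
$$\dim\mathcal B_x=\dim\mathcal B-\tfrac12\dim(G\cdot x).\tag{3}$$
For $G=SO(3)$ we have $\mathcal B\cong\mathbb P^1$. If $x=0$, then $\mathcal B_x=\mathbb P^1$. If $x\ne0$ is nilpotent, its orbit has dimension $2$ and $\mathcal B_x$ is a point.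

**Lemma 5.** Let $G$ be connected reductive with a nondegenerate invariant symmetric form on $\mathfrak g$. Let $H\subset G$ be a closed subgroup with finitely many orbits on $\mathcal B$. Then for every nilpotent $G$-orbit $O\subset\mathfrak g$,
$$\dim(O\cap\mathfrak h^\perp)\le\tfrac12\dim O .$$

*Proof.* **Step 1: $\mathfrak b^\perp=\mathfrak n_{\mathfrak b}$.** Let $\mathfrak b=\mathfrak t\oplus\mathfrak n_{\mathfrak b}$. By invariance two $\mathfrak t$-weight spaces are orthogonal unless their weights add up to $0$. So $\mathfrak n_{\mathfrak b}\perp\mathfrak b$, and $\dim\mathfrak n_{\mathfrak b}=\dim\mathfrak g-\dim\mathfrak b$ gives equality.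

**Step 2: a variety of dimension exactly $\dim\mathcal B$.** Finiteness is used here. Let
$$\Lambda=\{(\mathfrak b,x):\mathfrak b\in\mathcal B,\ x\in\mathfrak n_{\mathfrak b}\cap\mathfrak h^\perp\}.$$
Over an orbit $H\cdot\mathfrak b$, $\Lambda$ is a homogeneous bundle with fibre $\mathfrak n_{\mathfrak b}\cap\mathfrak h^\perp=(\mathfrak b+\mathfrak h)^\perp$. The stabilizer of $\mathfrak b$ in $H$ has Lie algebra $\mathfrak h\cap\mathfrak b$, so $\dim(H\cdot\mathfrak b)=\dim\mathfrak h-\dim(\mathfrak h\cap\mathfrak b)$, and the fibre has dimension
$$\dim\mathfrak g-\dim\mathfrak b-\dim\mathfrak h+\dim(\mathfrak h\cap\mathfrak b)=\dim\mathcal B-\dim(H\cdot\mathfrak b).$$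
So the part of $\Lambda$ over each orbit has dimension $\dim\mathcal B$. There are finitely many orbits, hence $\dim\Lambda=\dim\mathcal B$.

**Step 3: project to $\mathfrak g$.** A nilpotent $x\in\mathfrak b$ lies in $\mathfrak n_{\mathfrak b}$, and every nilpotent $x$ lies in some $\mathfrak b$. So the part of $\Lambda$ with $x\in O$ maps onto $O\cap\mathfrak h^\perp$ with fibre $\mathcal B_x$ over $x$. If $O\cap\mathfrak h^\perp\ne\emptyset$, then (3) gives
$$\dim(O\cap\mathfrak h^\perp)+\dim\mathcal B-\tfrac12\dim O\le\dim\Lambda=\dim\mathcal B. \qquad\square$$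

For $G=SO(3)$, $H=SO(2)$, $\mathfrak h^\perp=\{a=0\}$ and $O$ the nonzero nilpotents, $O\cap\mathfrak h^\perp$ is the pair of lines $uv=0$ in the plane $a=0$ without the origin, of dimension $1=\frac12\dim O$.

**Corollary 6.** Let $i\ge3$, and let $O\subset\mathfrak g_i$, $O'\subset\mathfrak g_{i-1}$ be nilpotent orbits. For every $y\in O'$,
$$\dim\{x\in O:x_{i-1}=y\}\le\tfrac12(\dim O-\dim O').$$

*Proof.* **Step 1: the set of pairs is $\mathfrak h^\perp$.** Let $G=G_i\times G_{i-1}$ and $H=\{(k,k)\}\cong G_{i-1}$, and use the nondegenerate invariant form $\operatorname{tr}(xx')-\operatorname{tr}(yy')$ on $\mathfrak g_i\times\mathfrak g_{i-1}$. For $z\in\mathfrak g_{i-1}$ we have $\operatorname{tr}(xz)=\operatorname{tr}(x_{i-1}z)$. So $(x,y)\in\mathfrak h^\perp$ iff $\operatorname{tr}((x_{i-1}-y)z)=0$ for all $z\in\mathfrak g_{i-1}$, that is, iff $y=x_{i-1}$.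

**Step 2: apply Lemma 5.** The flag variety of $G$ is $\mathcal F(\mathbb C^i)\times\mathcal F(\mathbb C^{i-1})$, and by Lemma 4, with $E=\mathbb C^i$ and $e$ the last basis vector, $H$ has finitely many orbits on it. Lemma 5 for the nilpotent orbit $O\times O'$ gives
$$\dim\{x\in O:x_{i-1}\in O'\}\le\tfrac12(\dim O+\dim O').$$

**Step 3: divide by $O'$.** The map $x\mapsto x_{i-1}$ from this set to $O'$ is $G_{i-1}$-equivariant, and $O'$ is one orbit, so all fibres are isomorphic. If they are nonempty, their dimension is that of the whole set minus $\dim O'$, so at most $\frac12(\dim O+\dim O')-\dim O'$. $\square$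

## 7. Telescoping along the chain, and the proof of Theorem 1

For nilpotent orbits $O_i\subset\mathfrak g_i$, $2\le i\le n$ (necessarily $O_2=\{0\}$), put $\mathcal N(O_2,\dots,O_n)=\{x\in\mathfrak g_n:x_i\in O_i\text{ for all }i\}$.

**Proposition 7.** For $n\ge 3$, $\dim\mathcal N(O_2,\dots,O_n)\le\tfrac12\dim O_n$. Consequently $\dim(\mathcal N_n\cap O)\le\frac12\dim O$ for every nilpotent orbit $O\subset\mathfrak g_n$, and $\dim\mathcal N_n\le D-r$.

*Proof.* **Step 1: telescope.** The map $x\mapsto x_{n-1}$ sends $\mathcal N(O_2,\dots,O_n)$ to $\mathcal N(O_2,\dots,O_{n-1})$. By Corollary 6 its fibres have dimension at most $\frac12(\dim O_n-\dim O_{n-1})$. Repeating this down to $\mathcal N(O_2)=\{0\}$,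
$$\dim\mathcal N(O_2,\dots,O_n)\le\sum_{i=3}^n\tfrac12(\dim O_i-\dim O_{i-1})=\tfrac12\dim O_n .$$

**Step 2: collect the pieces.** Each $\mathfrak g_i$ has finitely many nilpotent orbits. So $\mathcal N_n\cap O$ is a finite union of sets $\mathcal N(O_2,\dots,O_{n-1},O)$, and $\mathcal N_n$ is a finite union of sets $\mathcal N_n\cap O$. Since $\dim O\le\dim\mathfrak g_n-r_n$, identity (1) gives $\dim\mathcal N_n\le\frac12(D-r_n)=D-r$. $\square$

*Proof of Theorem 1.* Proposition 7 is inequality (2). Proposition 2 with $A=\mathbb C[\mathfrak g_n]$ gives $\dim\mathcal N_n=D-r$, the regular sequence, the algebraic independence of the $f_{i,j}$, and the freeness of $\mathbb C[\mathfrak g_n]$ over $\mathbb C[f_{i,j}]$ with a homogeneous basis. By the link in Section 3, $\Gamma_n$ is generated by the commuting elements $z_{i,j}$ with symbols $f_{i,j}$, so Proposition 3 gives the freeness of $U(\mathfrak g_n)$ over $\Gamma_n$ on both sides, and shows that $\Gamma_n$ is a polynomial ring in the $z_{i,j}$. $\blacksquare$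

## 8. Fibres of $\Phi$, adjoint orbits, and modules with a prescribed $\Gamma_n$-eigenvector

Recall that $S(\mathfrak g_n)=\mathbb C[\mathfrak g_n]$ carries the Poisson bracket extending the Lie bracket, and its symplectic leaves are the adjoint orbits, once $\mathfrak g_n$ is identified with its dual by the trace form. Poisson-commuting functions on an orbit $O$ form a *completely integrable system* if their differentials span a space of dimension $\frac12\dim O$ at a generic point. On a nonzero orbit of $\mathfrak{so}(3)$, which has dimension $2$, the function $a$ alone is such a system.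

**Theorem 8.** Let $n\ge3$.

(a) $\Phi:\mathfrak g_n\to\mathbb C^r$ is faithfully flat (in particular surjective), and all its fibres have pure dimension $\frac12(\dim\mathfrak g_n-r_n)=\sum_{i=2}^n\lfloor\frac{i-1}2\rfloor$.

(b) For every adjoint orbit $O\subset\mathfrak g_n$, regular or not, every nonempty fibre of $\Phi|_O$ has pure dimension $\frac12\dim O$. In particular exactly $\frac12\dim O$ of the functions $f_{i,j}|_O$ can be chosen generically independent, so the Gelfand–Zeitlin system is completely integrable on every adjoint orbit. If $O$ is nilpotent, then $\mathcal N_n\cap O\ne\emptyset$.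

(c) $U(\mathfrak g_n)$ is free, as a left and as a right module, over the subalgebra generated by any subset of the $z_{i,j}$. In particular this holds for the subalgebra generated by $Z(U(\mathfrak g_i))$, $i\in I$, for any $I\subset\{2,\dots,n\}$.

(d) For every maximal ideal $\mathfrak m\subset\Gamma_n$ there is a simple $U(\mathfrak g_n)$-module containing a nonzero vector killed by $\mathfrak m$.

*Proof of (a).* By Theorem 1, $\mathbb C[\mathfrak g_n]$ is a nonzero free module over $\mathbb C[f_{i,j}]$, so $\Phi$ is faithfully flat. Fibres of a flat morphism between irreducible varieties have pure dimension equal to the difference of the dimensions, here $D-r$. By (1) this is $\frac12(D-r_n)$, and $D-r=\sum_{i=2}^n(i-1-\lfloor i/2\rfloor)=\sum_{i=2}^n\lfloor\frac{i-1}2\rfloor$.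

*Proof of (b).* Let $m=\frac12\dim O$.

**Step 1: components of fibres have dimension at least $m$.** The $f_{i,j}$ Poisson commute: for $k\le i$, an element of $S(\mathfrak g_i)^{\mathfrak g_i}$ Poisson commutes with $S(\mathfrak g_i)\supset S(\mathfrak g_k)$. So at each point of $O$ the Hamiltonian vector fields of the $f_{i,j}|_O$ span an isotropic subspace of the tangent space, of dimension at most $m$. Hence $d(\Phi|_O)$ has rank at most $m$ everywhere, and $\dim\overline{\Phi(O)}\le m$. Every component of every nonempty fibre of $\Phi|_O$ then has dimension at least $\dim O-m=m$.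

**Step 2: asymptotic cones.** They will let us replace an arbitrary fibre by a piece of $\mathcal N_n$. For a closed $Z\subset\mathfrak g_n$ with ideal $I(Z)$, let $C(Z)$ be the zero set of the top-degree homogeneous components of elements of $I(Z)$. (For $Z=\{xy=1\}\subset\mathbb C^2$, $C(Z)=\{xy=0\}$.) If $J$ is the ideal spanned by these components, then $\mathbb C[\mathfrak g_n]/J$ is the associated graded ring of $\mathbb C[\mathfrak g_n]/I(Z)$ for the filtration by degree. The two have the same Hilbert function, counting dimensions in degree $\le d$, and so $\dim C(Z)=\dim Z$. If $Z'\subset Z$, then $I(Z)\subset I(Z')$ and $C(Z')\subset C(Z)$.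

**Step 3: the cone of $\overline O$.** The set $C(\overline O)$ is $G_n$-stable, because $I(\overline O)$ is and $G_n$ acts linearly; its dimension is $\dim O$. For each homogeneous invariant $f\in\mathbb C[\mathfrak g_n]^{G_n}$ of positive degree, $f-f(O)\in I(\overline O)$ has top component $f$. So $C(\overline O)$ lies in the nilpotent cone and is a finite union of nilpotent orbits $O'$ with $\dim O'\le\dim O$.

**Step 4: fibres have dimension at most $m$.** Let $Z=\overline O\cap\Phi^{-1}(c)$. The functions $f_{i,j}-c_{i,j}$ lie in $I(Z)$ and have top components $f_{i,j}$, so $C(Z)\subset\mathcal N_n\cap C(\overline O)$. By Proposition 7, $\dim(\mathcal N_n\cap O')\le\frac12\dim O'\le m$ for each $O'\subset C(\overline O)$. Hence $\dim Z=\dim C(Z)\le m$. The fibre $O\cap\Phi^{-1}(c)$ is contained in $Z$, so together with Step 1 every nonempty fibre of $\Phi|_O$ has pure dimension $m$. Comparing with a generic fibre, $\dim\overline{\Phi(O)}=\dim O-m=m$. In characteristic $0$ the generic rank of $d(\Phi|_O)$ equals this dimension, so exactly $m$ of the $f_{i,j}|_O$ can be chosen generically independent.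

**Step 5: $\mathcal N_n\cap O\ne\emptyset$ for nilpotent $O$.** We find one flag that serves all corners at once. Let
$$W_k=\operatorname{span}(e_1+\iota e_2,\ e_3+\iota e_4,\dots,\ e_{2k-1}+\iota e_{2k})\subset\mathbb C^{2k},\qquad W_0=0 .$$
These are isotropic, and for each $i$ the stabilizer $\mathfrak b_i\subset\mathfrak g_i$ of the full isotropic flag $W_1\subset\dots\subset W_{\lfloor i/2\rfloor}$ of $\mathbb C^i$ is a Borel subalgebra. Every nilpotent element lies in the nilradical of some Borel subalgebra, and these are conjugate, so $O$ contains an element $x$ of the nilradical of $\mathfrak b_n$. Then $xW_k\subset W_{k-1}$ for all $k$. Let $\mathrm{pr}_i:\mathbb C^n\to\mathbb C^i$ be the orthogonal projection. If $2k\le i$, then $W_{k-1}\subset W_k\subset\mathbb C^i$ and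
$$x_iW_k=\mathrm{pr}_i(xW_k)\subset\mathrm{pr}_i(W_{k-1})=W_{k-1}.$$
So $x_i\in\mathfrak b_i$, and it acts by $0$ on each $W_k/W_{k-1}$. By duality it acts by $0$ on each $W_{k-1}^\perp/W_k^\perp$, orthogonals taken in $\mathbb C^i$. With $q=\lfloor i/2\rfloor$, it acts by $0$ also on $W_q^\perp/W_q$, which is a quadratic space of dimension at most $1$. So $x_i$ acts by $0$ on all subquotients of a flag of $\mathbb C^i$ and is nilpotent. This holds for all $i$, so $x\in\mathcal N_n\cap O$.

*Proof of (c).* $\Gamma_n$ is a polynomial ring in the $z_{i,j}$, so it is free over the subalgebra generated by any subset of them. A free $\Gamma_n$-module is therefore free over that subalgebra. The subalgebra generated by the $Z(U(\mathfrak g_i))$, $i\in I$, is generated by the $z_{i,j}$ with $i\in I$.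

*Proof of (d).* Write $U=U(\mathfrak g_n)$. Since $U$ is free and nonzero as a right $\Gamma_n$-module, $U/U\mathfrak m=U\otimes_{\Gamma_n}\Gamma_n/\mathfrak m\ne0$. This is a cyclic left $U$-module, so it has a simple quotient. The image of $1$ in it generates it, hence is nonzero, and it is killed by $\mathfrak m$. $\blacksquare$

## 9. Chains of reductive groups with the orbit hypothesis

**Theorem 9.** Let $G_1\subset\dots\subset G_n$ be connected reductive groups with $G_1$ a torus. Assume $\mathfrak g_n$ has a nondegenerate $G_n$-invariant symmetric form restricting nondegenerately to every $\mathfrak g_i$. Suppose that for each $i\ge2$ the diagonal $G_{i-1}$ has finitely many orbits on the flag variety of $G_i\times G_{i-1}$. Then the multiplication map $\bigotimes_iS(\mathfrak g_i)^{\mathfrak g_i}\to S(\mathfrak g_n)$ is injective and makes $S(\mathfrak g_n)$ a free module if and only if $\sum_{i=1}^n\operatorname{rk}\mathfrak g_i=\dim\mathfrak b_n$, where $\mathfrak b_n\subset\mathfrak g_n$ is a Borel subalgebra. In that case $U(\mathfrak g_n)$ is free over the subalgebra generated by all $Z(U(\mathfrak g_i))$.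

*Proof.* Let $\kappa$ be the form, and let $p_i:\mathfrak g_n\to\mathfrak g_i$ be the orthogonal projection. It is $G_i$-equivariant, and $p_{i-1}p_i=p_{i-1}$. Identify $S(\mathfrak g_n)$ with $\mathbb C[\mathfrak g_n]$ by $X\mapsto\kappa(X,\cdot)$. For $X\in\mathfrak g_i$ we have $\kappa(X,y)=\kappa(X,p_i(y))$, so $S(\mathfrak g_i)^{\mathfrak g_i}$ becomes the ring of functions $y\mapsto f(p_i(y))$ with $f\in\mathbb C[\mathfrak g_i]^{G_i}$. This ring is polynomial on $\operatorname{rk}\mathfrak g_i$ homogeneous generators of positive degree (linear ones for the center of $\mathfrak g_i$, and Chevalley's for $[\mathfrak g_i,\mathfrak g_i]$), and the common zero set of these generators on $\mathfrak g_i$ is the nilpotent cone of $\mathfrak g_i$. So the common zero set of all generators on $\mathfrak g_n$ is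
$$\mathcal N=\{x\in\mathfrak g_n:p_i(x)\text{ nilpotent in }\mathfrak g_i\text{ for }1\le i\le n\}.$$

**Step 1: the dimension bound.** Let $i\ge2$, and let $O\subset\mathfrak g_i$, $O'\subset\mathfrak g_{i-1}$ be nilpotent orbits. For the form $\kappa(x,x')-\kappa(y,y')$ on $\mathfrak g_i\times\mathfrak g_{i-1}$, the orthogonal complement of the diagonal $\mathfrak g_{i-1}$ is $\{(x,y):y=p_{i-1}(x)\}$. By the orbit hypothesis Lemma 5 applies, and $\dim\{x\in O:p_{i-1}(x)\in O'\}\le\frac12(\dim O+\dim O')$. By $G_{i-1}$-equivariance the fibres over $O'$ have dimension at most $\frac12(\dim O-\dim O')$, as in Corollary 6. Since $\mathfrak g_1$ is the Lie algebra of a torus, its only nilpotent orbit is $\{0\}$. Telescoping from $i=2$ to $n$, the set of $x$ with $p_i(x)\in O_i$ for all $i$ has dimension at most $\frac12\dim O_n$. There are finitely many nilpotent orbits, and $\dim O_n\le\dim\mathfrak g_n-\operatorname{rk}\mathfrak g_n$, so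
$$\dim\mathcal N\le\tfrac12(\dim\mathfrak g_n-\operatorname{rk}\mathfrak g_n)=\dim\mathfrak g_n-\dim\mathfrak b_n.\tag{4}$$

**Step 2: the rank condition is sufficient.** If $\sum_i\operatorname{rk}\mathfrak g_i=\dim\mathfrak b_n$, then (4) says that $\mathcal N$, defined by $\sum_i\operatorname{rk}\mathfrak g_i$ equations, satisfies the hypothesis of Proposition 2. So the generators are algebraically independent, which is the injectivity, and $S(\mathfrak g_n)$ is free over the ring they generate, with a homogeneous basis. By symmetrization the generators of $S(\mathfrak g_i)^{\mathfrak g_i}$ are symbols of generators of $Z(U(\mathfrak g_i))$, exactly as in Section 3, and all these elements commute. Proposition 3 gives the freeness of $U(\mathfrak g_n)$.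

**Step 3: the rank condition is necessary.** Suppose the map is injective and $S(\mathfrak g_n)$ is free. Then the map from $\mathfrak g_n$ to affine space given by the $\sum_i\operatorname{rk}\mathfrak g_i$ generators is flat, and its fibre over $0$, which contains $0$, has dimension $\dim\mathcal N=\dim\mathfrak g_n-\sum_i\operatorname{rk}\mathfrak g_i$. By (4), $\sum_i\operatorname{rk}\mathfrak g_i\ge\dim\mathfrak b_n$.

For the opposite inequality, injectivity means that the generators are algebraically independent, so their differentials are independent at a generic regular $x$. The generators Poisson commute, so the restrictions of these differentials to the tangent space of the orbit of $x$ span a space of dimension at most $\frac12(\dim\mathfrak g_n-\operatorname{rk}\mathfrak g_n)$. The orbit has codimension $\operatorname{rk}\mathfrak g_n$, so restriction lowers the rank by at most $\operatorname{rk}\mathfrak g_n$. Hence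
$$\sum_i\operatorname{rk}\mathfrak g_i\le\tfrac12(\dim\mathfrak g_n-\operatorname{rk}\mathfrak g_n)+\operatorname{rk}\mathfrak g_n=\dim\mathfrak b_n.\qquad\blacksquare$$

For the chain $\mathfrak{so}(2)\subset\dots\subset\mathfrak{so}(n)$ the orbit hypothesis is Lemma 4, and the rank condition is (1), since $r=\frac12(D+r_n)=\dim\mathfrak b_n$.

For the chain $\mathfrak{gl}(1)\subset\dots\subset\mathfrak{gl}(n)$ with the trace form, the orbit hypothesis can be quoted. Call a pair $(G,H)$ *spherical* if a Borel subgroup of $G$ has a dense orbit on $G/H$. For example, $(GL_2\times GL_1,GL_1)$ is spherical: the diagonal $GL_1$ acts on the flag variety $\mathbb P^1$ with a dense orbit, and it has three orbits in all. Multiplicity-free branching from $GL_i$ to $GL_{i-1}$ gives the sphericity of $(GL_i\times GL_{i-1},GL_{i-1})$ (Vinberg–Kimelfeld), and spherical varieties have finitely many Borel orbits (Brion 1986; Vinberg 1986). Borel orbits on $G/H$ correspond to $H$-orbits on the flag variety of $G$, so the orbit hypothesis holds. The ranks add up to $\sum_{i=1}^ni=\frac12n(n+1)=\dim\mathfrak b_n$. So Theorem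 9 also gives the theorem of Futorny and Ovsienko quoted in Section 2, which was not used in any of the proofs above.
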